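# Equal rates for all rectangles in the $k$-Plancherel growth process

## 1. Growing 3-cores: the case $k=2$

Take partitions whose parts are all $1$ or $2$, and grow one of them at random, one box per step. A part equal to $2$ is a finished block. Two parts equal to $1$ also make a finished block, a column of height two. How often does each kind of block get finished? For the growth rule defined below, the whole process with $k=2$ turns out to be a fair coin tossed at every second step, and each kind of block is finished at rate $1/4$. We define the process for every $k$, run it by hand for $k=2$, prove the claim, and then ask what becomes of it for larger $k$.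

Fix an integer $k\ge 1$ and put $N=k+1$ throughout.

**Cores and bounded partitions.** A partition is *$k$-bounded* if its largest part is at most $k$. A *$(k+1)$-core* is a partition with no hook of length $k+1$. There is a well-known bijection $\mathfrak p$ from $(k+1)$-cores to $k$-bounded partitions: $\mathfrak p(\kappa)_j$ is the number of cells in row $j$ of $\kappa$ with hook length at most $k$. So $|\mathfrak p(\kappa)|$ is the number of cells of $\kappa$ with hook length $\le k$. For $k=2$, the partition $(3,1)$ has hook lengths $4,2,1$ in its first row and $1$ in its second. There is no $3$, so it is a 3-core, and $\mathfrak p(3,1)=(2,1)$.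

**Weak covers.** The *residue* of the cell in row $r$ and column $c$ is $c-r \bmod (k+1)$. A core $\tau$ *weakly covers* $\kappa$ if $\tau\neq\kappa$ is obtained from $\kappa$ by adding all addable cells of one fixed residue. Then $|\mathfrak p(\tau)|=|\mathfrak p(\kappa)|+1$. For $k=2$, the core $(2)$ has addable cells $(1,3)$ and $(2,1)$, and both have residue $2$ modulo $3$. So $(2)$ has exactly one weak cover, the core $(3,1)$: the core gains two cells, while the bounded partition goes from $(2)$ to $(2,1)$.

**Strong covers.** A core $\tau$ *strongly covers* $\kappa$ if $\kappa\subset\tau$ and $|\mathfrak p(\tau)|=|\mathfrak p(\kappa)|+1$. The skew shape $\tau/\kappa$ is then a disjoint union of translates of one ribbon (a connected skew shape without a $2\times2$ square), and $c(\kappa,\tau)$ is the number of translates. Let $f^s(\tau)$ be the sum of $\prod_j c(\kappa_{j-1},\kappa_j)$ over all saturated strong chains $\emptyset=\kappa_0\lessdot\kappa_1\lessdot\cdots\lessdot\kappa_m=\tau$. This is the number of *strong marked tableaux* of shape $\tau$.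 For $k=2$, the core $(3,1)$ strongly covers $(2)$, with skew shape two separate cells, so $c=2$. It also strongly covers $(1,1)$, with skew shape one horizontal domino, so $c=1$. Since $f^s((2))=f^s((1,1))=1$, we get $f^s((3,1))=2+1=3$.

**The process.** The *$k$-Plancherel growth process* is the Markov chain $K_0=\emptyset,K_1,K_2,\dots$ on $(k+1)$-cores with
$$P(K_{n+1}=\tau\mid K_n=\kappa)=\frac{f^s(\tau)}{(n+1)\,f^s(\kappa)}\qquad\text{for each }\tau\text{ weakly covering }\kappa .$$
Put $B_n=\mathfrak p(K_n)$, so $|B_n|=n$. The law of $B_n$ is the $k$-Plancherel measure. From now on we identify a core with its $k$-bounded partition. In the example, the step $(2)\to(2,1)$ has probability $3/(3\cdot1)=1$, as it must, since there is only one weak cover.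

**Rectangles.** For $i\in[k]$ let $R_i=(i^{N-i})$, a block of $N-i=k-i+1$ parts equal to $i$. It has $w_i:=i(N-i)$ cells. Let $l_i(\lambda)$ be the number of parts of $\lambda$ equal to $i$. Removing as many $i$-rectangles as possible from $B_n$, for every $i$, leaves a remainder, which we call $M_n$. It lies in
$$\mathcal R_k=\{\lambda:\ l_i(\lambda)\le k-i\ \text{ for all } i\in[k]\},$$
a set with $\prod_i(k-i+1)=k!$ elements. The number of $i$-rectangles removed is $N_i(n)=\lfloor l_i(B_n)/(k-i+1)\rfloor$, and the rate to be computed is $\rho_i=\lim_n N_i(n)/n$.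

For $k=1$ nothing is random: $B_n=(1^n)$, each box is a rectangle, and $\rho_1=1$. For $k=2$ the rectangles are $R_1=(1,1)$ and $R_2=(2)$, and $\mathcal R_2=\{\emptyset,(1)\}$.

**Proposition 1 (the case $k=2$).** For $k=2$, almost surely $N_1(n)/n\to\frac14$ and $N_2(n)/n\to\frac14$.

The first steps can be read off by hand. The only weak cover of $\emptyset$ is $(1)$. The core $(1)$ has addable cells $(1,2)$ of residue $1$ and $(2,1)$ of residue $2$, so its weak covers are $(2)$ and $(1,1)$, each with probability $\frac{1}{2\cdot1}$. After two steps, then, a fair coin has chosen one rectangle, and the remainder is $\emptyset$ again. To finish the proof we must know that the process behaves in the same way when finished rectangles are already present. This is where $k$-Schur functions come in, and the argument costs no more for general $k$ than for $k=2$.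

## 2. Finished rectangles are invisible

**The ring.** Let $h_m$ be the complete homogeneous and $p_m$ the power sum symmetric functions, related by $\sum_m h_mt^m=\exp\sum_{r\ge1} p_rt^r/r$. Put $\Lambda_{(k)}=\mathbb Q[h_1,\dots,h_k]=\mathbb Q[p_1,\dots,p_k]$. For $a\in\mathbb R^k$ and $f\in\Lambda_{(k)}$ write $f(a)$ for the value of $f$ at $p_j=a_j$. The point $o=(1,0,\dots,0)$ will play a special role.

**Facts used.** Let $s^{(k)}_\lambda$ be the $k$-Schur functions (at $t=1$), indexed by $k$-bounded partitions.

* **(F1)** They form a homogeneous basis of $\Lambda_{(k)}$ with $\deg s^{(k)}_\lambda=|\lambda|$ and $s^{(k)}_\emptyset=1$. Also $s^{(k)}_{R_i}=s_{R_i}$, the ordinary Schur function.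
* **(F2)** $h_1s^{(k)}_\lambda=\sum_\tau s^{(k)}_\tau$, summed over the weak covers $\tau$ of $\lambda$.
* **(F3)** $s_{R_i}\,s^{(k)}_\lambda=s^{(k)}_{R_i\cup\lambda}$, where $\cup$ is the union of multisets of parts.
* **(F4)** $s^{(k)}_\lambda$ is the generating function of strong marked tableaux of shape $\lambda$. In particular $[x_1\cdots x_n]\,s^{(k)}_\lambda=f^s(\lambda)$ for $n=|\lambda|$.

Facts (F1)–(F3) are from Lapointe–Morse, *A k-tableau characterization of k-Schur functions*, Adv. Math. 213 (2007). Fact (F4) is from Lam–Lapointe–Morse–Shimozono, *Affine insertion and Pieri rules for the affine Grassmannian*, Mem. AMS 208 (2010).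

For $k=2$: $s^{(2)}_{(2)}=s_{(2)}=\frac12(p_1^2+p_2)$, $s^{(2)}_{(1,1)}=s_{(1,1)}=\frac12(p_1^2-p_2)$, and (F2) for $\lambda=(1)$ reads $p_1^2=s_{(2)}+s_{(1,1)}$.

**Lemma 2.** Every nonempty core weakly covers some core. Hence every $k$-bounded partition is reached from $\emptyset$ by a weak chain, and $f^s(\lambda)>0$ for every $\lambda$.

*Proof.* Encode a partition $\kappa$ by its bead set $S=\{\kappa_j-j: j\ge1\}\subset\mathbb Z$ (with $\kappa_j=0$ for large $j$). The hook lengths in row $j$ are the numbers $s-u$ with $s=\kappa_j-j$, $u<s$, $u\notin S$. So $\kappa$ is an $N$-core iff $s\in S$ implies $s-N\in S$; that is, in each residue class modulo $N$ the beads are exactly the elements up to some top value. The last cell of row $j$ has column minus row equal to $s=\kappa_j-j$. It is removable iff $s-1\notin S$, and removing it moves the bead $s$ to $s-1$. Let $\alpha$ be the top bead in the class of $r$ and $\beta$ the top bead in the class of $r-1$. The removable cells of residue $r$ correspond to the $s\equiv r$ with $\beta+1<s\le\alpha$. The addable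 cells of residue $r$ correspond to the $s\equiv r$ with $\alpha<s\le\beta+1$. A nonempty core has a removable cell; let $r$ be its residue, so $\beta+1<\alpha$. Removing all removable cells of residue $r$ changes the two tops to $\beta+1$ and $\alpha-1$. The result is again a core, and its addable cells of residue $r$ are exactly the cells just removed. So the original core weakly covers it.

Iterating, we reach $\emptyset$, which gives the weak chain. A weak cover is a strong cover, since $\kappa\subset\tau$ and $|\mathfrak p(\tau)|=|\mathfrak p(\kappa)|+1$. So a weak chain contributes a positive term to $f^s(\lambda)$. $\square$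

**Lemma 3 (harmonic function).** Put $g(\lambda)=s^{(k)}_\lambda(o)$. Then $g(\lambda)=f^s(\lambda)/|\lambda|!>0$, and
$$P(\lambda\to\tau)=\frac{g(\tau)}{g(\lambda)}\qquad(\tau\text{ weakly covers }\lambda).\tag{1}$$

*Proof.* Let $f=\sum_\mu c_\mu p_\mu$ be homogeneous of degree $n$. At $o$ every $p_\mu$ with a part $\ge2$ vanishes and $p_{1^n}(o)=1$, so $f(o)=c_{1^n}$. The coefficient of $x_1\cdots x_n$ in $p_\mu$ is $0$ if $\mu$ has a part $\ge2$, and it is $n!$ for $\mu=1^n$. So $[x_1\cdots x_n]f=n!\,f(o)$. Apply this to $f=s^{(k)}_\lambda$ and use (F4) and Lemma 2. Then (1) is the definition of the process rewritten. Evaluating (F2) at $o$, where $h_1=p_1=1$, gives $\sum_\tau g(\tau)=g(\lambda)$, so the probabilities sum to $1$. $\square$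

For $b\in\mathbb Z_{\ge0}^k$ write $R^b=\bigcup_iR_i^{b_i}$, the partition made of $b_i$ copies of $R_i$ for each $i$. Division of each $l_i(\lambda)$ by $k-i+1$ with remainder shows that every $\lambda$ is uniquely $R^b\cup\mu$ with $\mu\in\mathcal R_k$, and then $b_i=\lfloor l_i(\lambda)/(k-i+1)\rfloor$.

**Lemma 4 (reduction).** The weak covers of $R^b\cup\mu$ are exactly the $R^b\cup\nu$ with $\nu$ a weak cover of $\mu$, bijectively, and
$$P(R^b\cup\mu\to R^b\cup\nu)=\frac{g(\nu)}{g(\mu)}.\tag{2}$$

*Proof.* By (F3), $s^{(k)}_{R^b\cup\mu}=\prod_is_{R_i}^{b_i}\cdot s^{(k)}_\mu$. Multiply by $h_1$ and use (F2) for $\mu$, then (F3): $h_1s^{(k)}_{R^b\cup\mu}=\sum_\nu s^{(k)}_{R^b\cup\nu}$. By (F2) for $R^b\cup\mu$ the left side is also the sum of $s^{(k)}_\tau$ over its weak covers $\tau$. The $R^b\cup\nu$ are distinct, so linear independence identifies the two index sets. For the probability, $g(R^b\cup\nu)=\prod_ig(R_i)^{b_i}g(\nu)$, and similarly for $\mu$, so the common factor cancels in (1). $\square$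

In particular $(M_n)$ is a Markov chain on the finite set $\mathcal R_k$. Here $\nu$ need not lie in $\mathcal R_k$: if it contains a full rectangle, that step finishes the rectangle, and the next remainder is what is left.

*Proof of Proposition 1.* Let $k=2$. From remainder $\emptyset$ the only step is to remainder $(1)$. From remainder $(1)$ the weak covers to use in (2) are $(2)=R_2$ and $(1,1)=R_1$, each with probability $\frac12$, and both lead to remainder $\emptyset$. So at steps $2,4,6,\dots$ exactly one rectangle is finished, its type given by a fair coin independent of the past. By the law of large numbers $N_i(2m)/m\to\frac12$ almost surely for $i=1,2$, and $N_i(2m+1)=N_i(2m)$. $\square$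

## 3. Six states for $k=3$, and $k!$ states in general

What changes when $k$ grows? Lemma 4 still reduces everything to a finite chain, but the chain is no longer a coin. For $k=3$ it has the six states $\emptyset,\,1,\,2,\,11,\,21,\,211$, and we can still run it by hand.

The core of $(2,1,1)$ is $(3,1,1)$, with hook lengths $5,2,1$, then $2$, then $1$. It arises from $(2,1)$ by adding both cells of residue $2$, namely $(1,3)$ and $(3,1)$. Its strong chains pass through $(3)$, $(1,1,1)$ and $(2,1)$, with $c=1,1,2$ and $f^s=1,1,2$, so $f^s(211)=1+1+4=6$. The core $(2,1)$ has one more addable cell, $(2,2)$ of residue $0$, with $f^s(22)=2$. From $21$ the chain therefore goes to $22=R_2$ with probability $\frac{2}{4\cdot2}=\frac14$ and to $211$ with probability $\frac{6}{4\cdot2}=\frac34$. From $211$ the three addable cells of $(3,1,1)$ have residues $3,0,1$ and give $311=R_3\cup11$, $221=R_2\cup1$ and $2111=R_1\cup2$. Here $g(R_3)g(11)=\frac16\cdot\frac12$, $g(R_2)g(1)=\frac1{12}$ and $g(R_1)g(2)=\frac16\cdot\frac12$ are equal, so each has probability $\frac13$.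 The remaining steps are:

* from $\emptyset$ to $1$ with probability $1$, and from $1$ to $2$ or $11$ with probability $\frac12$ each;
* from $2$ to $3=R_3$ with probability $\frac13$ and to $21$ with probability $\frac23$;
* from $11$ to $111=R_1$ with probability $\frac13$ and to $21$ with probability $\frac23$.

Solve for the stationary law with $\pi(2)=\pi(11)=u$. The equations give $\pi(21)=\frac43u$, $\pi(211)=\frac34\cdot\frac43u=u$, $\pi(1)=2(u-\frac u3)=\frac43u$, and $\pi(\emptyset)=\frac13\cdot2u+\frac14\cdot\frac43u=u$. The equation for state $1$, $\pi(1)=\pi(\emptyset)+\frac13\pi(211)$, is consistent. The total is $\frac{20}3u=1$, so $u=\frac3{20}$. The rates are the stationary frequencies of the finishing steps: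
$$\rho_1=\tfrac13u+\tfrac13u=\tfrac1{10},\qquad \rho_2=\tfrac14\cdot\tfrac43u+\tfrac13u=\tfrac1{10},\qquad \rho_3=\tfrac13u+\tfrac13u=\tfrac1{10}.$$

So far we have $1,\frac14,\frac1{10}$. Put
$$C=\sum_{i=1}^kw_i=\sum_{i=1}^k i(k+1-i)=\binom{k+2}3 .$$
The question, posed in Svante Linusson and Alperen Özdemir, "The $k$-Plancherel measure and a Finite Markov Chain", arXiv:2512.24346 (2025), is to prove or disprove that $\rho_i=1/C$ for all $i\in[k]$. The statement is true.

**Theorem 5.** For every $k\ge1$ and every $i\in[k]$, the limit $\rho_i=\lim_nN_i(n)/n$ exists almost surely and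
$$\rho_i=\frac1{\binom{k+2}3}.$$

The direct method, computing the stationary law, is a linear system with $k!$ unknowns whose coefficients need $g$ on all of $\mathcal R_k$. It gives numbers for each fixed $k$, but no formula in $k$.

A sensible second attempt bypasses the stationary law by counting boxes. Each step adds one box, so $n=|B_n|=\sum_iw_iN_i(n)+|M_n|$ with $|M_n|$ bounded, and therefore any limiting rates satisfy $\sum_iw_i\rho_i=1$. *If* all $\rho_i$ are equal, the common value is $1/C$. It is also known that $\rho_i=\rho_{k+1-i}$, by symmetry under $k$-conjugation. For $k=2$ this is enough: $2\rho_1+2\rho_2=1$ and $\rho_1=\rho_2$. For $k=3$ it is not. We get $\rho_1=\rho_3$ and $6\rho_1+4\rho_2=1$, one equation for two unknowns. The shortage grows with $k$.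

What made box counting work? The statistic $|\lambda|$ has two properties: it is additive over the decomposition $\lambda=R^b\cup\mu$, and its mean increase per step is the same constant from every state. Any further statistic with these two properties gives one more linear equation for the rates. We want $k$ independent ones.

## 4. Logarithmic derivatives as martingales

By (F3), any logarithmic derivative of $s^{(k)}_\lambda$ is additive over rectangles. By (F2), differentiation interacts with the growth rule in a controlled way. Write $\partial_j=\partial/\partial p_j$ for $1\le j\le k$, and put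
$$D_j(\lambda)=\frac{(\partial_js^{(k)}_\lambda)(o)}{g(\lambda)}.$$

Box counting is the case $j=1$. If $f$ is homogeneous of degree $n$, the only monomial that contributes to $(\partial_1f)(o)$ is $p_1^n$, and $(\partial_1f)(o)=n\,f(o)$. So $D_1(\lambda)=|\lambda|$. For $j\ge2$, $(\partial_jf)(o)$ is the coefficient of $p_jp_1^{n-j}$ in $f$. For $k=2$ this gives $D_2(R_2)=1$ and $D_2(R_1)=-1$: the second statistic distinguishes the two sides of the coin.

**Step 1: additivity.** This step isolates the rectangles. Since $s^{(k)}_{R^b\cup\mu}=\prod_is_{R_i}^{b_i}s^{(k)}_\mu$ and all values at $o$ are positive, the product rule gives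
$$D_j(R^b\cup\mu)=\sum_ib_iD_j(R_i)+D_j(\mu).\tag{3}$$

**Step 2: constant drift.** This step computes the mean increase. Apply $\partial_j$ to (F2), using $h_1=p_1$, and evaluate at $o$, where $p_1=1$:
$$\sum_\tau g(\tau)D_j(\tau)=\delta_{j1}\,g(\lambda)+g(\lambda)D_j(\lambda).$$
Divide by $g(\lambda)$ and use (1):
$$E[D_j(B_{n+1})\mid B_n]=D_j(B_n)+\delta_{j1}.$$
Since $D_j(\emptyset)=0$, the sequence $Y^{(j)}_n:=D_j(B_n)-n\,\delta_{j1}$ is a martingale with $Y^{(j)}_0=0$. (For $j=1$ it is identically $0$.)

**Step 3: the martingale is $o(n)$.** By (2) and (3), the increments of $Y^{(j)}$ have the form $D_j(\nu)-D_j(\mu)-\delta_{j1}$ with $\mu\in\mathcal R_k$ and $\nu$ a weak cover of $\mu$. These are finitely many numbers, so they are bounded in absolute value by some constant $\gamma_j>0$. The Azuma–Hoeffding inequality gives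
$$P(|Y_n^{(j)}|\ge x)\le2\exp\!\big(-x^2/(2n\gamma_j^2)\big).$$
With $x=\varepsilon n$ the right side is summable in $n$, so by Borel–Cantelli $Y^{(j)}_n/n\to0$ almost surely.

**Step 4: $k$ linear relations.** Apply (3) to $B_n$, whose decomposition has $b_i=N_i(n)$ and remainder $M_n$:
$$\sum_{i=1}^kN_i(n)\,D_j(R_i)=n\,\delta_{j1}+Y^{(j)}_n-D_j(M_n).\tag{4}$$
Since $M_n$ lies in the finite set $\mathcal R_k$, $D_j(M_n)$ is bounded. Dividing by $n$, almost surely
$$\sum_{i=1}^k\frac{N_i(n)}n\,D_j(R_i)\longrightarrow\delta_{j1}\qquad(1\le j\le k).\tag{5}$$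

These are $k$ equations for $k$ rates. Two things are needed: the system must be nonsingular, and the constant vector $1/C$ must solve it. Both are statements about the numbers $D_j(R_i)$, that is, about ordinary Schur functions of rectangles.

## 5. A difference formula for rectangles

Put $x^{\underline j}=x(x-1)\cdots(x-j+1)$ and $\Delta r(x)=r(x+1)-r(x)$. For $1\le q\le k$ and $1\le j\le k$ set
$$F_j(q)=jD_j(R_q),\qquad G_j(x)=x^{\underline j}\,(N+j-1-x)^{\underline j}.$$

(From the expansion $s_\lambda=\sum_\mu\chi^\lambda(\mu)p_\mu/z_\mu$, with $z_{(j,1^{n-j})}=j\,(n-j)!$ for $2\le j\le n=|\lambda|$, one reads off $F_j(q)=n^{\underline j}\,\chi^{R_q}(j,1^{n-j})/\chi^{R_q}(1^n)$ with $n=|R_q|$ for such $j$. So these are normalized character values of rectangles. We do not use this.)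

**Lemma 6.** For $1\le q\le k$ and $1\le j\le k$,
$$F_j(q)=\frac1{j!}\sum_{m=0}^{j-1}(-1)^m\binom{j-1}mG_j(q+m)=\frac{(-1)^{j-1}}{j!}\,(\Delta^{j-1}G_j)(q).\tag{6}$$

*Proof.* Put $p=N-q$, so $R_q=(q^p)$ and $p+q=N$.

**Step 1: differentiate the Jacobi–Trudi determinant.** This turns $F_j$ into a sum over rows. We have $s_{(q^p)}=\det(h_{q-a+b})_{a,b=1}^p$, which involves only $h_m$ with $m\le q+p-1=k$. Applying $\partial_j$ to $\sum_mh_mt^m=\exp\sum_rp_rt^r/r$ multiplies it by $t^j/j$, so $j\partial_jh_m=h_{m-j}$. For $\alpha\in\mathbb Z^p$ let $s_\alpha:=\det(h_{\alpha_a-a+b})_{a,b=1}^p$. Differentiating the determinant row by row, with $\lambda=(q^p)$ and $\varepsilon_a$ the unit vectors,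
$$j\,\partial_js_{(q^p)}=\sum_{a=1}^ps_{\lambda-j\varepsilon_a}.$$

**Step 2: evaluate at $o$.** This replaces determinants by products. At $o$ the generating function is $e^t$, so $h_m=1/m!$ for $m\ge0$ and $h_m=0$ for $m<0$. Put $l_a=\alpha_a+p-a$; the entry in position $(a,b)$ is $h_{l_a-p+b}$. If $l_a\ge0$, this entry equals $l_a^{\underline{p-b}}/l_a!$. Indeed, for $l_a\ge p-b$ this is $1/(l_a-p+b)!$, and for $0\le l_a<p-b$ both sides are $0$. If all $l_a\ge0$, pull $1/l_a!$ out of row $a$. The remaining matrix has in column $b$ a monic polynomial of degree $p-b$ evaluated at the $l_a$, so column operations reduce its determinant to the Vandermonde determinant: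
$$s_\alpha(o)=\prod_a\frac1{l_a!}\prod_{a<b}(l_a-l_b).$$
If some $l_a<0$, then $l_a-p+b<0$ for all $b\le p$, so row $a$ vanishes and $s_\alpha(o)=0$, consistent with the convention $1/l_a!=0$.

For $\alpha=\lambda=(q^p)$ the set of $l_a$ is $\{q,q+1,\dots,q+p-1\}$, and passing to $\lambda-j\varepsilon_a$ replaces $l_a$ by $l_a-j$. Dividing by $s_\lambda(o)$,
$$F_j(q)=\sum_al_a^{\underline j}\prod_{b\ne a}\frac{l_a-j-l_b}{l_a-l_b}.$$
(For $l_a<j$ the falling factorial is $0$, as it should be. In the factors with $b<a$ the signs of numerator and denominator both change, so the formula is the same on both sides of $a$.)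

**Step 3: evaluate each term.** Let $l_a=q+m$ with $0\le m\le p-1$, and let $m'$ run over the other indices. The product is $\prod_{m'\ne m}\frac{m-j-m'}{m-m'}$.

If $m\ge j$, the factor with $m'=m-j$ is $0$, so the term vanishes.

If $m<j$, the numerator is $(-1)^{p-1}\prod_{m'\ne m}(j-m+m')$. Including the missing factor, which equals $j$, and dividing it out again gives $(-1)^{p-1}\frac1j(j-m)(j-m+1)\cdots(j-m+p-1)$. The denominator is $m!\,(-1)^{p-1-m}(p-1-m)!$. So the product equals
$$(-1)^m\frac{(p+j-1-m)!}{j\,(j-1-m)!\,m!\,(p-1-m)!}=\frac{(-1)^m}{j!}\binom{j-1}m(p+j-1-m)^{\underline j}.$$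

**Step 4: make the summation range uniform.** The terms with $0\le m\le\min(p,j)-1$ remain. If $p\le m\le j-1$, then $0\le p+j-1-m<j$, so $(p+j-1-m)^{\underline j}=0$, and we may sum over all $0\le m\le j-1$. Since $p=N-q$, we have $p+j-1-m=N+j-1-(q+m)$, and the factor $l_a^{\underline j}$ is $(q+m)^{\underline j}$. Together they make $G_j(q+m)$, which is the first form of (6). The second is the expansion $\Delta^{j-1}G(q)=\sum_m(-1)^{j-1-m}\binom{j-1}mG(q+m)$. $\square$

By (6), $F_j$ is the restriction of a polynomial in $q$ (with $N$ fixed), and from now on $F_j$ denotes that polynomial. The first two are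
$$F_1(q)=q(N-q),\qquad F_2(q)=\tfrac12\big(G_2(q)-G_2(q+1)\big)=q(N-q)(2q-N),$$
the second because $(q-1)(N+1-q)-(q+1)(N-q-1)=4q-2N$. For $k=3$, $N=4$: among the arguments $0,\dots,6$ the polynomial $G_3$ is nonzero only at $3$, where it equals $36$. So $(F_3(1),F_3(2),F_3(3))=\frac16(36,-72,36)=(6,-12,6)$. With $F_1=(3,4,3)$ and $F_2=(-6,0,6)$, the system reads $3x_1+4x_2+3x_3=1$, $x_1=x_3$, $x_1-2x_2+x_3=0$. Its only solution is $x_i=\frac1{10}$, as we found with six states. The second row is the symmetry, and the third row is the equation that was missing.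

## 6. Telescoping, and the proof of Theorem 5

The key feature of $G_j$ is that it vanishes on two long blocks of integers:
$$G_j(x)=0\quad\text{for }x\in\{0,\dots,j-1\}\cup\{N,\dots,N+j-1\}.\tag{7}$$
The first block is where $x^{\underline j}=0$, the second where $(N+j-1-x)^{\underline j}=0$.

**Lemma 7.** (a) $\sum_{i=1}^kF_j(i)=C\,\delta_{j1}$ for $1\le j\le k$. (b) The matrix $(F_j(i))_{1\le i,j\le k}$ is invertible. More precisely, $F_j(q)=q(N-q)\,Q_{j-1}(q)$ with a polynomial $Q_{j-1}$ of degree exactly $j-1$ and leading coefficient $\mathrm{Cat}_j=\frac{(2j)!}{j!\,(j+1)!}$.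

*Proof.* **Step 1: boundary values.** By (6), $F_j(0)$ involves only $G_j(0),\dots,G_j(j-1)$, and $F_j(N)$ involves only $G_j(N),\dots,G_j(N+j-1)$. By (7), $F_j(0)=F_j(N)=0$.

**Step 2: part (a), by telescoping.** For $j=1$, $\sum_ii(N-i)=\binom{N+1}3=C$. For $j\ge2$, Step 1 lets us extend the sum to $0\le q\le N$, and a sum of differences telescopes:
$$\sum_{i=1}^kF_j(i)=\sum_{q=0}^NF_j(q)=\frac{(-1)^{j-1}}{j!}\Big[\Delta^{j-2}G_j(N+1)-\Delta^{j-2}G_j(0)\Big].$$
Here $\Delta^{j-2}G_j(0)$ involves only $G_j(0),\dots,G_j(j-2)$, and $\Delta^{j-2}G_j(N+1)$ involves only $G_j(N+1),\dots,G_j(N+j-1)$. All of these are $0$ by (7).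

**Step 3: part (b), by degrees.** $G_j$ has degree $2j$ and leading coefficient $(-1)^j$. Applying $\Delta^{j-1}$ lowers the degree to $j+1$ and multiplies the leading coefficient by $(2j)(2j-1)\cdots(j+2)=\frac{(2j)!}{(j+1)!}$. So $F_j$ has degree exactly $j+1$ and leading coefficient $-\frac{(2j)!}{j!(j+1)!}$. By Step 1 it is divisible by $q(N-q)$, which has leading coefficient $-1$. This gives $Q_{j-1}$ as claimed. Since $Q_0,\dots,Q_{k-1}$ have degrees $0,\dots,k-1$, they are a basis of the polynomials of degree $<k$. A polynomial of degree $<k$ that vanishes at the $k$ nodes $1,\dots,k$ is $0$, so the matrix $(Q_{j-1}(i))_{i,j}$ is invertible. Multiplying the entries belonging to $i$ by $w_i=i(N-i)\ne0$ keeps it invertible. $\square$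

*Proof of Theorem 5.* Multiply (5) by $j$: almost surely $\sum_i\frac{N_i(n)}nF_j(i)\to\delta_{j1}$ for $1\le j\le k$. By Lemma 7(b), we may apply the inverse matrix. So the vector $(N_i(n)/n)_i$ converges almost surely to the unique solution $x$ of $\sum_ix_iF_j(i)=\delta_{j1}$ $(1\le j\le k)$. By Lemma 7(a), $x_i=1/C$ for all $i$ is that solution. $\square$

## 7. Orthogonality of the $Q_j$ and error terms

The system can be inverted explicitly, because the polynomials $Q_{j-1}$ are orthogonal for the weight $w_i=i(N-i)$ on $[k]$.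

**Proposition 8.** For $1\le j,l\le k$,
$$\sum_{i=1}^kw_i\,Q_{j-1}(i)\,Q_{l-1}(i)=\eta_j\,\delta_{jl},\qquad\eta_j=\frac{(2j)!}{j(j+1)}\binom{k+1+j}{2j+1}>0.\tag{8}$$

For $k=3$ we have $w=(3,4,3)$, $Q_1=(-2,0,2)$ and $Q_2=(2,-3,2)$ on $i=1,2,3$. Indeed $\sum w_iQ_1^2=24=\frac{24}{6}\binom65$ and $\sum w_iQ_2^2=12+36+12=60=\frac{720}{12}\binom77$.

*Proof.* **Step 1: cut off $G_j$ without creating boundary terms.** Let $\hat G$ equal $G_j$ on the integers of $[0,N+j-1]$ and $0$ on all other integers. For $0\le q\le N$, $\Delta^{j-1}\hat G(q)$ uses only arguments in $[0,N+j-1]$, so it equals $\Delta^{j-1}G_j(q)$. For $q<0$ it uses arguments $\le j-2$, where $\hat G=0$ by definition or by (7). For $q>N$ it uses arguments $\ge N+1$, where again $\hat G=0$. So $\Delta^{j-1}\hat G(q)=0$ outside $[0,N]$.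

**Step 2: sum by parts.** This moves all differences to a test polynomial $r$. For finitely supported $u$ we have $\sum_q\Delta u(q)\,r(q)=-\sum_xu(x)\,\nabla r(x)$, where $\nabla r(x)=r(x)-r(x-1)$. Doing this $j-1$ times, with $F_j(0)=F_j(N)=0$ and (6),
$$\sum_{i=1}^kF_j(i)\,r(i)=\frac{(-1)^{j-1}}{j!}\sum_{q\in\mathbb Z}\Delta^{j-1}\hat G(q)\,r(q)=\frac1{j!}\sum_{x=0}^{N+j-1}G_j(x)\,\nabla^{j-1}r(x).\tag{9}$$

**Step 3: insert $r=Q_{l-1}$.** Note $F_j(i)=w_iQ_{j-1}(i)$. By symmetry of the left side of (8) we may assume $l\le j$. If $l<j$, then $\deg Q_{l-1}<j-1$, so $\nabla^{j-1}Q_{l-1}=0$ and the sum is $0$. If $l=j$, then $\nabla^{j-1}Q_{j-1}=(j-1)!\,\mathrm{Cat}_j$, and by the identity $\sum_x\binom xa\binom{M-x}b=\binom{M+1}{a+b+1}$ (sum over $0\le x\le M$),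
$$\sum_{x=0}^{N+j-1}G_j(x)=(j!)^2\sum_x\binom xj\binom{N+j-1-x}j=(j!)^2\binom{N+j}{2j+1}.$$
So $\eta_j=\frac1{j!}(j-1)!\,\frac{(2j)!}{j!(j+1)!}(j!)^2\binom{N+j}{2j+1}=\frac{(2j)!}{j(j+1)}\binom{k+1+j}{2j+1}$, which is positive because $2j+1\le k+1+j$. $\square$

Consequently, for any numbers $c_1,\dots,c_k$, the system $\sum_ix_iF_j(i)=jc_j$ $(1\le j\le k)$ has the solution
$$x_i=\sum_{l=1}^k\frac{Q_{l-1}(i)}{\eta_l}\,l\,c_l,\tag{10}$$
since $\sum_iF_j(i)x_i=\sum_l\frac{lc_l}{\eta_l}\sum_iw_iQ_{j-1}(i)Q_{l-1}(i)=jc_j$. By Lemma 7(b) it is the only solution. Note $Q_0=1$ and $\eta_1=\binom{k+2}3=C$.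

**Theorem 9 (error terms).** For the $k$-Plancherel process,
$$N_i(n)-\frac nC=\sum_{j=1}^k\frac{jQ_{j-1}(i)}{\eta_j}\big(Y^{(j)}_n-D_j(M_n)\big),\tag{11}$$
a bounded-increment martingale plus a bounded function of $M_n$. Hence $E\,N_i(n)=n/C+O(1)$. There are constants $A,c>0$ depending only on $k$ such that
$$P\big(|N_i(n)-n/C|\ge x+A\big)\le2e^{-cx^2/n}\qquad\text{for all }x\ge0,\ n\ge1.$$
Almost surely $N_i(n)=n/C+O(\sqrt{n\log n})$.

*Proof.* **Step 1: the identity.** Multiply (4) by $j$: $\sum_iN_i(n)F_j(i)=j\,(n\delta_{j1}+Y_n^{(j)}-D_j(M_n))$. This is the system of (10) with $c_j=n\delta_{j1}+Y_n^{(j)}-D_j(M_n)$. Formula (10) gives (11), the term $n\delta_{j1}$ contributing $n\,Q_0/\eta_1=n/C$.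

**Step 2: the expectation.** The martingales have mean $0$ and the $D_j(M_n)$ are bounded.

**Step 3: the tail bound.** Let $Z_n=\sum_j\frac{jQ_{j-1}(i)}{\eta_j}Y_n^{(j)}$. It is a martingale with $Z_0=0$ whose increments are bounded by some $\sigma>0$, and the rest of (11) is bounded by some $A>0$; both constants can be chosen to depend only on $k$. If $|N_i(n)-n/C|\ge x+A$ then $|Z_n|\ge x$, and Azuma–Hoeffding gives the bound with $c=1/(2\sigma^2)$.

**Step 4: the almost sure bound.** With $x=\sqrt{2n\log n/c}$ the tail bound is $2n^{-2}$, which is summable. Apply Borel–Cantelli. $\square$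

## 8. Growth by other multiplication rules

The argument used only two things about $h_1$: multiplication by it is nonnegative in the $k$-Schur basis, and its logarithmic derivatives at $o$ are known.

**Theorem 10 (general multiplication rules).** Let $0\ne f\in\Lambda_{(k)}$ be such that every $fs^{(k)}_\lambda=\sum_\tau m_{\lambda\tau}s^{(k)}_\tau$ has all $m_{\lambda\tau}\ge0$. Consider the chain on $k$-bounded partitions started at $\emptyset$ with $P(\lambda\to\tau)=m_{\lambda\tau}\,g(\tau)/(f(o)\,g(\lambda))$. Then almost surely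
$$\frac{N_i(n)}n\to\rho_i^f=\sum_{j=1}^k\frac{Q_{j-1}(i)}{\eta_j}\cdot\frac{(j\,\partial_jf)(o)}{f(o)}.$$
The rates $\rho_i^f$ are independent of $i$ iff $(\partial_jf)(o)=0$ for $2\le j\le k$. For $f=h_r$ $(1\le r\le k$, growth by weak horizontal strips of size $r)$, $\rho_i^{h_r}=\sum_{j=1}^rr^{\underline j}\,Q_{j-1}(i)/\eta_j$, which is constant in $i$ iff $r=1$ or $k=1$.

Here is a check. For $k=2$ and $f=h_2=s_{R_2}$, (F3) says that each step adds a part $2$, so the rates must be $0$ and $1$. The formula has $\eta_1=4$, $\eta_2=4$, $Q_1(i)=2i-3$, so $\rho_i=\frac24+\frac{2(2i-3)}4$, which is $0$ for $i=1$ and $1$ for $i=2$.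

*Proof.* **Step 1: the chain is well defined.** $f=fs^{(k)}_\emptyset$ is a nonzero nonnegative combination of $k$-Schur functions, and $g>0$, so $f(o)>0$. Evaluating $fs^{(k)}_\lambda=\sum_\tau m_{\lambda\tau}s^{(k)}_\tau$ at $o$ shows that the probabilities sum to $1$.

**Step 2: rectangles stay invisible.** By (F3), $fs^{(k)}_{R^b\cup\mu}=\sum_\nu m_{\mu\nu}s^{(k)}_{R^b\cup\nu}$. By linear independence the steps from $R^b\cup\mu$ are the $R^b\cup\nu$ with $m_{\mu\nu}>0$, and their probabilities are those of $\mu\to\nu$. Each $fs_\mu^{(k)}$ is a finite sum and $\mathcal R_k$ is finite, so by (3) the statistics $D_j$ have only finitely many increments.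

**Step 3: the drift.** Apply $\partial_j$ to $fs^{(k)}_\lambda=\sum_\tau m_{\lambda\tau}s^{(k)}_\tau$ and evaluate at $o$: $(\partial_jf)(o)g(\lambda)+f(o)g(\lambda)D_j(\lambda)=\sum_\tau m_{\lambda\tau}g(\tau)D_j(\tau)$. Dividing by $f(o)g(\lambda)$,
$$E[D_j(B_{n+1})\mid B_n]=D_j(B_n)+c_j,\qquad c_j=\frac{(\partial_jf)(o)}{f(o)}.$$
So $D_j(B_n)-nc_j$ is a martingale starting at $0$ with bounded increments, hence almost surely $o(n)$ by Azuma–Hoeffding and Borel–Cantelli. With (3), almost surely $\sum_i\frac{N_i(n)}nF_j(i)\to jc_j$ for all $j$. By Lemma 7(b) and (10) the rates converge to $\sum_j\frac{Q_{j-1}(i)}{\eta_j}jc_j$.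

**Step 4: when the rates are equal.** By Lemma 7(b) the functions $Q_0=1,Q_1,\dots,Q_{k-1}$ on $[k]$ are linearly independent. So $\sum_j\frac{jc_j}{\eta_j}Q_{j-1}$ is constant iff $c_j=0$ for all $j\ge2$.

**Step 5: $f=h_r$.** Nonnegativity is the weak Pieri rule (Lapointe–Morse 2007). Since $j\partial_jh_r=h_{r-j}$ and $h_m(o)=1/m!$, we get $jc_j=r!/(r-j)!=r^{\underline j}$ for $j\le r$ and $0$ for $j>r$. If $r=1$ (in particular if $k=1$), all $c_j$ with $j\ge2$ vanish. If $r,k\ge2$, then $2c_2=r(r-1)\ne0$. $\square$

## 9. An inequality for rectangles, and a converse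

Replace $o$ by another point $a$ at which all $k$-Schur functions are positive. We get another growth process, and its rectangle rates can be compared with those at $o$ by relative entropy. One more fact is needed.

* **(F5)** Products of $k$-Schur functions are nonnegative combinations of $k$-Schur functions. (Lam, *Schubert polynomials for the affine Grassmannian*, J. AMS 21 (2008): they represent the Schubert classes of $H_*(\mathrm{Gr}_{SL_{k+1}})$, whose structure constants are nonnegative.)

**Positive points.** Call $a\in\mathbb R^k$ *positive* if $g_a(\lambda):=s^{(k)}_\lambda(a)>0$ for all $\lambda$. By (F3) this holds iff $s_{R_i}(a)>0$ for all $i\in[k]$ and $s^{(k)}_\mu(a)>0$ for all $\mu\in\mathcal R_k$. So the positive points form an open set, and it contains $o$. By (F2) with $\lambda=\emptyset$ we have $s^{(k)}_{(1)}=h_1$, so $a_1>0$. By (F2) in general, each positive $a$ defines a growth process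
$$P_a(\lambda\to\tau)=\frac{g_a(\tau)}{a_1\,g_a(\lambda)}\qquad(\tau\text{ weakly covers }\lambda),$$
and the proof of Lemma 4 applies to it: $P_a(R^b\cup\mu\to R^b\cup\nu)=g_a(\nu)/(a_1g_a(\mu))$.

For $k=2$ and $a=(1,a_2)$, positivity means $|a_2|<1$. The process $P_a$ tosses a coin with probabilities $\frac{1+a_2}2$ for $R_2$ and $\frac{1-a_2}2$ for $R_1$, and the product $s_{R_1}(a)s_{R_2}(a)=\frac{1-a_2^2}4$ is largest exactly at $a_2=0$. This is the pattern of the general statement.

**Theorem 11.** Let $a$ be positive.

1. $\displaystyle\prod_{i=1}^ks_{R_i}(a)\le a_1^{\binom{k+2}3}\prod_{i=1}^k\ \prod_{x\in R_i}\frac1{\mathrm{hook}(x)}$, with equality iff $a=(a_1,0,\dots,0)$.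
2. The process $P_a$ satisfies $N_i(n)/n\to1/\binom{k+2}3$ in probability for all $i$ iff $a=(a_1,0,\dots,0)$, i.e. iff $P_a$ is the $k$-Plancherel process.

*Proof.* **Step 1: normalize $a_1=1$.** Replacing $a_j$ by $c^ja_j$ with $c>0$ multiplies $g_a(\lambda)$ by $c^{|\lambda|}$. This leaves $P_a$ unchanged, and it multiplies both sides of part 1 by $c^C$, since $\sum_i|R_i|=C$. Take $c=1/a_1$. Now $a_1=1$, and the condition $a=(a_1,0,\dots,0)$ becomes $a=o$. The proof of Lemma 3 shows $s_{R_i}(o)=\frac1{|R_i|!}[x_1\cdots x_{|R_i|}]s_{R_i}$, that is, the number of standard tableaux of shape $R_i$ divided by $|R_i|!$. By the hook length formula this is $\prod_{x\in R_i}\mathrm{hook}(x)^{-1}$. Put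
$$\delta_i=\log s_{R_i}(a)-\log s_{R_i}(o).$$
The inequality of part 1 says $\sum_i\delta_i\le0$. Write $g_o=g$ and $P_o=P$.

**Step 2: the inequality, by relative entropy.** Let $\psi(\mu)=\log\frac{g_a(\mu)}{g_o(\mu)}$, which is bounded on the finite set $\mathcal R_k$. By (F3),
$$L_n:=\log\frac{g_a(B_n)}{g_o(B_n)}=\sum_iN_i(n)\,\delta_i+\psi(M_n),\qquad L_0=0.$$
Under $P_o$, since $a_1=1$,
$$E[L_{n+1}-L_n\mid B_n=\lambda]=\sum_\tau P_o(\lambda,\tau)\log\frac{P_a(\lambda,\tau)}{P_o(\lambda,\tau)}=-K(M_n),$$
where $K(\mu)$ is the relative entropy of the step law from $\mu$ under $P_o$ with respect to that under $P_a$. Both laws are positive on all weak covers, and by the reduction $K$ depends only on the remainder. By Jensen's inequality $K(\mu)\ge0$, with $K(\mu)=0$ iff the two step laws from $\mu$ coincide. Take expectations, sum, divide by $n$, and use $E\,N_i(n)/n\to1/C$ (Theorem 9):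
$$\frac1C\sum_i\delta_i=-\lim_{n\to\infty}\frac1n\sum_{m<n}E\,K(M_m)\le0.\tag{12}$$

**Step 3: equality forces agreement on a recurrent class.** Suppose $\sum_i\delta_i=0$. Let $\mathcal C\subset\mathcal R_k$ be a recurrent class of the finite chain $(M_n)$ under $P_o$ that is reached from $\emptyset$ with positive probability. By the ergodic theorem for finite irreducible chains, applied after the hitting time of $\mathcal C$, the mean occupation frequency $\frac1n\sum_{m<n}P(M_m=\mu)$ of each $\mu\in\mathcal C$ converges to the hitting probability times the stationary weight of $\mu$, which is positive. By (12) and $K\ge0$, $K=0$ on $\mathcal C$. So $g_a(\nu)/g_a(\mu)=g_o(\nu)/g_o(\mu)$ for all $\mu\in\mathcal C$ and all weak covers $\nu$ of $\mu$. By (F3), adding $R^b$ multiplies numerator and denominator by the same factor, so the same identity holds for each weak cover of $R^b\cup\mu$ with $\mu\in\mathcal C$.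

**Step 4: propagate along weak chains.** Fix $\mu_0\in\mathcal C$. Each weak cover has positive probability and $\mathcal C$ is closed, so along any weak chain starting at $\mu_0$ the remainders stay in $\mathcal C$. Multiplying the ratio identities along the chain,
$$\frac{g_a(\kappa)}{g_a(\mu_0)}=\frac{g_o(\kappa)}{g_o(\mu_0)}\qquad\text{for every }\kappa\text{ reachable from }\mu_0\text{ by a weak chain}.\tag{13}$$

**Step 5: pass from reachable partitions to all partitions.** This is where (F5) is used. Let $\nu$ be any $k$-bounded partition, and write $s_\nu^{(k)}s_{\mu_0}^{(k)}=\sum_\kappa c_\kappa s_\kappa^{(k)}$ with $c_\kappa\ge0$ by (F5). By (F2), $h_1^{|\nu|}$ is a nonnegative combination of $k$-Schur functions in which the coefficient of $s^{(k)}_\nu$ is the number of weak chains from $\emptyset$ to $\nu$, which is at least $1$ by Lemma 2. So $h_1^{|\nu|}-s_\nu^{(k)}$ is a nonnegative combination, and by (F5) so is its product with $s^{(k)}_{\mu_0}$. Hence every $\kappa$ with $c_\kappa>0$ occurs in $h_1^{|\nu|}s_{\mu_0}^{(k)}$; by (F2), it is reachable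 from $\mu_0$. With (13),
$$g_a(\nu)\,g_a(\mu_0)=\sum_\kappa c_\kappa g_a(\kappa)=\frac{g_a(\mu_0)}{g_o(\mu_0)}\sum_\kappa c_\kappa g_o(\kappa)=g_a(\mu_0)\,g_o(\nu).$$
So $g_a(\nu)=g_o(\nu)$ for all $\nu$. The $s^{(k)}_\nu$ span $\Lambda_{(k)}$, so every element has the same value at $a$ and at $o$. Taking $p_1,\dots,p_k$ gives $a=o$. Conversely, $a=o$ gives $\delta_i=0$ for all $i$, so equality holds. This proves part 1.

**Step 6: part 2.** If $a=o$, then $P_a$ is the $k$-Plancherel process, and Theorem 5 gives the rates. Conversely, suppose that under $P_a$ all $N_i(n)/n\to1/C$ in probability. Exchange the roles of $a$ and $o$ in Step 2. Under $P_a$, the conditional mean increment of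
$$\log\frac{g_o(B_n)}{g_a(B_n)}=-\sum_iN_i(n)\,\delta_i-\psi(M_n)$$
is minus a relative entropy, so this is a supermartingale starting at $0$, and its expectation is $\le0$. Since $w_iN_i(n)\le|B_n|=n$, we have $0\le N_i(n)/n\le1$. Bounded convergence gives $E\,N_i(n)/n\to1/C$ under $P_a$. Dividing by $n$ and letting $n\to\infty$, $-\frac1C\sum_i\delta_i\le0$. With part 1, $\sum_i\delta_i=0$, which is the equality case, so $a=o$. Finally, if $P_a$ is the $k$-Plancherel process, then by Theorem 5 its rates are all $1/C$, so $a=o$ by what was just shown. This gives the last "i.e." in part 2. $\square$
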